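\title{Rajchman self-similar measures are pointwise normal in every Pisot base}

\begin{abstract}
Let $\nu$ be a self-similar measure on the line whose Fourier transform tends to zero at infinity, with no rate assumed. We prove that $\nu$-almost every point is normal in every Pisot base $\alpha$: its orbit under $x\mapsto\alpha x \bmod 1$ equidistributes for the Parry measure. The proof has two independent parts. First, for self-similar measures Fourier decay is equivalent to almost sure uniform distribution of $(a_nx)$ along every real lacunary sequence $(a_n)$. Second, a real number $x$ is normal in a Pisot base $\alpha$ if and only if $(\lambda\alpha^nx)$ is uniformly distributed mod $1$ for every nonzero $\lambda\in\mathbb Z[\alpha]$. The result extends to $C^1$ images of $\nu$. Fourier decay cannot be dropped for any Pisot base, but it is not necessary for normality in all Pisot bases.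
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

We write $e(t)=e^{2\pi it}$, and $|I|$ for the length of an interval $I$. A \emph{self-similar IFS} is a finite collection of maps $f_i(x)=s_ix+t_i$, $1\le i\le\ell$, with $s_i\in(-1,1)\setminus\{0\}$ and $t_i\in\mathbb R$, together with a compact interval $J$ such that $f_i(J)\subseteq J$ for all $i$. We assume that two of the maps have different fixed points. Given a probability vector $(p_1,\dots,p_\ell)$ with all $p_i>0$, the \emph{self-similar measure} $\nu$ is the unique Borel probability measure on $\mathbb R$ with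
\[
\nu=\sum_{i=1}^{\ell}p_i\,f_i\nu ,
\]
where $f_i\nu$ is the push-forward of $\nu$ by $f_i$. Such a measure has no atoms; the assumption on fixed points excludes the case where $\nu$ is the point mass at a common fixed point. The images $f_i(J)$ may overlap. A finite Borel measure $\nu$ on $\mathbb R$ is a \emph{Rajchman measure} if its Fourier transform $\hat\nu(\xi)=\int e(-\xi x)\,d\nu(x)$ tends to $0$ as $|\xi|\to\infty$.

For real $\beta>1$ let $T_\beta\colon\mathbb R\to[0,1)$ be the map $T_\beta(x)=\beta x\bmod1$. It has a unique absolutely continuous invariant probability measure on $[0,1)$, the \emph{Parry measure} $\mu_\beta$; this is the only property of $\mu_\beta$ that we use. For integer $\beta$ it is Lebesgue measure. A number $x\in\mathbb R$ is \emph{$\beta$-normal} if $\frac1N\sum_{n=1}^N\delta_{T_\beta^nx}\to\mu_\beta$ weak$^*$, that is, when tested against continuous functions on $[0,1]$. A measure $\nu$ is \emph{pointwise $\beta$-normal} if $\nu$-almost every $x$ is $\beta$-normal. A \emph{Pisot number} is a real algebraic integer $\alpha>1$ all of whose other Galois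 conjugates have modulus less than $1$. The integers $b\ge2$ and the golden ratio $\varphi=(1+\sqrt5)/2$, with conjugate $-1/\varphi$, are examples.

It is known that a Rajchman self-similar measure is pointwise $b$-normal for every integer $b\ge2$. The following question is posed in \cite{Algom}.

\begin{quote}
\emph{Is every Rajchman self-similar measure pointwise $\alpha$-normal for every Pisot number $\alpha>1$?}
\end{quote}

\subsection{What to expect}

Two examples mark the extremes; both are used later.

\begin{example}\label{ex:basic}
(a) Normalized Lebesgue measure on $[a,b]$ is self-similar for the maps $(x+a)/2$ and $(x+b)/2$ with equal weights, and $|\hat\nu(\xi)|\le 1/(\pi(b-a)|\xi|)$. So it is Rajchman.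

(b) The middle-third Cantor measure $\nu$ is self-similar for $x/3$ and $(x+2)/3$ with equal weights, so $\hat\nu(\xi)=\frac12\bigl(1+e(-2\xi/3)\bigr)\hat\nu(\xi/3)$. The first factor equals $1$ at $\xi=3^n$, $n\ge1$, hence $\hat\nu(3^n)=\hat\nu(1)$. It has modulus $|\cos(2\pi\xi/3)|$, so iterating downward from $\xi=1$ gives $|\hat\nu(1)|=\prod_{i\ge1}|\cos(2\pi3^{-i})|$. This product is positive: the first factor is $\frac12$, the others are positive, and $\sum_i\bigl(1-\cos(2\pi3^{-i})\bigr)<\infty$. So $\nu$ is not Rajchman. It is not pointwise $3$-normal either, since $T_3$ maps the Cantor set into itself and the orbits never enter $(\frac13,\frac23)$.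
\end{example}

A real sequence $(x_n)$ is \emph{uniformly distributed mod $1$}, or \emph{u.d.}, if its fractional parts equidistribute for Lebesgue measure on $[0,1]$. For an integer base $b$ we have $T_b^nx=b^nx\bmod1$. By Weyl's criterion, $x$ is then $b$-normal if and only if $W_N(x)=\frac1N\sum_{n\le N}e(hb^nx)\to0$ for every integer $h\ne0$. Now
\[
\int|W_N|^2\,d\nu=\frac1{N^2}\sum_{m,n\le N}\hat\nu\bigl(h(b^m-b^n)\bigr),
\]
and $|b^m-b^n|\ge\frac12b^{\max(m,n)}$ for $m\ne n$, so for a Rajchman measure $W_N\to0$ in $L^2(\nu)$. This suggests the answer yes, and it shows the first difficulty: without a rate of decay, the second moment does not yield almost everywhere convergence through the Borel--Cantelli lemma. Self-similarity has to make up for the missing rate.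

The second difficulty is that for non-integer $\beta$ normality is not visibly a statement about exponential sums. For $y\in[0,1)$ let $c_i=c_i(y)=\lfloor\beta T_\beta^{i-1}y\rfloor\in\{0,\dots,\lfloor\beta\rfloor\}$, $i\ge1$, be the digits of $y$. Iterating $T_\beta^iy=\beta T_\beta^{i-1}y-c_i$ gives
\begin{equation}\label{eq:digits}
\beta^ny=T_\beta^ny+\sum_{i=1}^nc_i\beta^{n-i},
\end{equation}
and the sum need no longer be an integer. The target measure changes too: $T_\varphi^{-1}[1/\varphi,1)\cap[0,1)=[1/\varphi^2,1/\varphi)$ has length $\varphi^{-3}$ while $[1/\varphi,1)$ has length $\varphi^{-2}$, so $\mu_\varphi$ is not Lebesgue measure. Pisot numbers are natural here because their powers approach the integers exponentially fast. Modulo $1$, the sum in \eqref{eq:digits} is then a bounded quantity governed by the last few digits, and one can hope to recover $T_\beta^ny$ from $\beta^ny$.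

\subsection{Results}

The answer to the question is yes.

\begin{theorem}\label{thm:main}
If $\nu$ is a Rajchman self-similar measure, then $\nu$-almost every $x$ is $\alpha$-normal for every Pisot number $\alpha>1$ simultaneously.
\end{theorem}

The proof does not use the result for integer bases, which is the case $\alpha\in\mathbb Z$. The same method handles smooth images.

\begin{theorem}\label{thm:C1}
Let $\nu$ be a Rajchman self-similar measure and let $g\in C^1(J)$ be real-valued with $g'\ne0$ $\nu$-almost everywhere. Then for $\nu$-almost every $x$, the number $g(x)$ is $\alpha$-normal for every Pisot number $\alpha$.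
\end{theorem}

Each of the two difficulties is resolved by a statement that is an equivalence. Call a real sequence $(a_n)_{n\ge1}$ \emph{lacunary} if all $a_n\ne0$ and $\inf_n|a_{n+1}/a_n|>1$.

\begin{theorem}\label{thm:lac}
A self-similar measure $\nu$ is Rajchman if and only if for every lacunary sequence $(a_n)$, the sequence $(a_nx)$ is u.d.\ for $\nu$-almost every $x$.
\end{theorem}

\begin{theorem}\label{thm:crit}
Let $\alpha$ be a Pisot number and $x\in\mathbb R$. Then $x$ is $\alpha$-normal if and only if $(\lambda\alpha^nx)$ is u.d.\ for every $\lambda\in\mathbb Z[\alpha]\setminus\{0\}$.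
\end{theorem}

Section~\ref{sec:lac} treats lacunary sums and involves no number theory. Section~\ref{sec:pisot} proves the ``if'' part of Theorem~\ref{thm:crit}, a statement about a single point. Section~\ref{sec:main} combines the two and then derives the ``only if'' part from Theorem~\ref{thm:main}. Section~\ref{sec:sharp} shows that the Rajchman hypothesis cannot be dropped for any Pisot base, and that it is nevertheless not equivalent to normality in all Pisot bases. What it is equivalent to is the property in Theorem~\ref{thm:lac}.

\section{Equidistribution and a strong law}\label{sec:tools}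

We recall two standard facts. Let $\mathbb T^d=\mathbb R^d/\mathbb Z^d$, with Haar probability measure.

\emph{Weyl's criterion.} A sequence $(v_n)$ in $\mathbb R^d$ equidistributes on $\mathbb T^d$ for Haar measure if and only if $\frac1N\sum_{n\le N}e(\langle k,v_n\rangle)\to0$ for every $k\in\mathbb Z^d\setminus\{0\}$. For $d=1$ this characterizes u.d.\ sequences. In particular, equidistribution is unaffected by a shift of the index or by adding a sequence that tends to $0$.

\emph{Weak$^*$ convergence.} The Borel probability measures on a compact metric space form a weak$^*$ compact metrizable space. If $\mu_N\to\mu$, then $\limsup\mu_N(F)\le\mu(F)$ for closed $F$, $\liminf\mu_N(O)\ge\mu(O)$ for open $O$, and $\int\psi\,d\mu_N\to\int\psi\,d\mu$ for every bounded Borel $\psi$ whose set of discontinuities is $\mu$-null. We refer to these statements as the portmanteau theorem.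

Normality of $x$ can be tested on a countable dense subset of $C[0,1]$, so the $\beta$-normal numbers form a Borel set. Pisot numbers are algebraic, hence countable in number, and therefore
\[
\mathcal N=\{x\in\mathbb R:\ x\text{ is $\alpha$-normal for every Pisot number }\alpha\}
\]
is a Borel set.

The second moment method does give almost sure convergence when distant terms are exactly orthogonal.

\begin{lemma}\label{lem:slln}
Let $(Y_n)_{n\ge1}$ be complex random variables with $|Y_n|\le2$, and let $L\ge1$ be an integer with $E[Y_n\overline{Y_m}]=0$ whenever $|n-m|\ge L$. Then $\frac1N\sum_{n\le N}Y_n\to0$ almost surely.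
\end{lemma}

\begin{proof}
Let $S_N=\sum_{n\le N}Y_n$. At most $2LN$ pairs $(m,n)$ contribute to $E|S_N|^2$, each at most $4$, so $E|S_N|^2\le8LN$. Hence $E\sum_k|S_{k^2}/k^2|^2\le8L\sum_kk^{-2}<\infty$, and $S_{k^2}/k^2\to0$ almost surely. For $k^2\le N<(k+1)^2$ we have $|S_N-S_{k^2}|\le4k$, so $|S_N|/N\le|S_{k^2}|/k^2+4/k\to0$.
\end{proof}

\section{Exponential sums along lacunary sequences}\label{sec:lac}

The goal of this section is the following proposition. Theorem~\ref{thm:main} needs only the case $g(x)=x$, $a_n=\lambda\alpha^n$.

\begin{proposition}\label{prop:lac}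
Let $\nu$ be a Rajchman self-similar measure, let $g\in C^1(J)$ be real-valued with $g'\ne0$ everywhere on $J$, and let $(a_n)$ be real with $|a_{n+1}|\ge Q|a_n|>0$ for all $n$, where $Q>1$. Then $\frac1N\sum_{n=1}^Ne(a_ng(x))\to0$ for $\nu$-almost every $x$.
\end{proposition}

\subsection{Coding}

We realize $\nu$ as the law of a random point. Let $\Omega=\{1,\dots,\ell\}^{\mathbb N}$ with the product measure $P=(p_1,\dots,p_\ell)^{\mathbb N}$ and the left shift $\sigma$. For a word $u=u_1\cdots u_m$ put $f_u=f_{u_1}\circ\cdots\circ f_{u_m}$ and $s_u=s_{u_1}\cdots s_{u_m}$, so that $f_u(y)=s_uy+f_u(0)$; for the empty word $f_u$ is the identity and $s_u=1$. Let $[u]$ be the cylinder of sequences that begin with $u$, and let $\omega|m=\omega_1\cdots\omega_m$. The intervals $f_{\omega|m}(J)$ are nested, and their lengths $|s_{\omega|m}||J|$ tend to $0$ uniformly in $\omega$. Their intersection is one point $\kappa(\omega)$, the map $\kappa\colon\Omega\to J$ is continuous, and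
\[
\kappa(\omega)=f_{\omega|m}\bigl(\kappa(\sigma^m\omega)\bigr)\in f_{\omega|m}(J).
\]
Let $u$ have length $m$. Under $P(\,\cdot\mid[u])$ the sequence $\sigma^m\omega$ has law $P$, so $\kappa$ has law $f_u(\kappa P)$. Summing over words of length one gives $\kappa P=\sum_ip_if_i(\kappa P)$, and uniqueness gives $\kappa P=\nu$. Thus
\begin{equation}\label{eq:cond}
\text{$\kappa$ has law $\nu$ under $P$, and law $f_u\nu$ under $P(\,\cdot\mid[u])$.}
\end{equation}
This is the only way in which self-similarity enters: whatever initial word we condition on, we see an affine copy of the same measure $\nu$. The compact set $E=\kappa(\Omega)$ is the \emph{attractor}; it satisfies $E=\bigcup_if_i(E)$ and $\nu(E)=1$.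

\subsection{A model case}

Suppose that all $s_i$ equal $s\in(0,1)$, that $g(x)=x$ and that $a_n=s^{-n}$. Let $X_n=e(s^{-n}\kappa)$, let $\mathcal G_m$ be the $\sigma$-algebra generated by $\omega_1,\dots,\omega_m$, and fix an integer $q\ge1$. For $n\ge q$,
\[
s^{-n}\kappa(\omega)=s^{-n}f_{\omega|n-q}(0)+s^{-q}\kappa(\sigma^{n-q}\omega).
\]
The first term is $\mathcal G_{n-q}$-measurable, and $\kappa(\sigma^{n-q}\omega)$ is independent of $\mathcal G_{n-q}$ with law $\nu$. Hence $|E[X_n\mid\mathcal G_{n-q}]|=|\hat\nu(s^{-q})|$: before time $n-q$, the variable $X_n$ is almost unpredictable. On the other hand, the first $n+q$ letters confine $s^{-n}\kappa$ to an interval of length $s^q|J|$, so $|X_n-E[X_n\mid\mathcal G_{n+q}]|\le2\pi s^q|J|$: at time $n+q$, it is almost known. The $X_n$ are not close to independent, since each of them depends on the early letters through the phase $s^{-n}f_{\omega|n-q}(0)$. But $Y_n=E[X_n\mid\mathcal G_{n+q}]-E[X_n\mid\mathcal G_{n-q}]$ is $\mathcal G_{n+q}$-measurable with mean zero given $\mathcal G_{n-q}$, so $Y_n$ and $Y_m$ are orthogonal when $n-m\ge2q$.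 Lemma~\ref{lem:slln} gives, almost surely,
\[
\limsup_{N}\Bigl|\frac1N\sum_{n\le N}X_n\Bigr|\le|\hat\nu(s^{-q})|+2\pi s^q|J|,
\]
and we let $q\to\infty$. No rate of decay is needed because $q$ is fixed while $N\to\infty$: for all $n$ at once, $\hat\nu$ is evaluated at the same frequency $s^{-q}$.

In general the ratios $s_i$ differ and bear no relation to $a_n$, so a fixed number of letters no longer corresponds to a fixed scale. We therefore stop each sequence when it reaches the scale that we want.

\subsection{Stopping at a given scale}

Let $s_*=\min_i|s_i|$. For real $R\ge1$ and $\omega\in\Omega$ let $\tau_R(\omega)$ be the least $m\ge0$ with $|s_{\omega|m}|\le1/R$, and let $\mathcal W_R$ be the set of words $\omega|\tau_R(\omega)$. Since $\max_i|s_i|<1$, the function $\tau_R$ is bounded and $\mathcal W_R$ is finite. A word belongs to $\mathcal W_R$ exactly when it satisfies $|s_u|\le1/R$ and none of its proper prefixes does, so every $\omega$ has exactly one prefix in $\mathcal W_R$. The cylinders $[u]$, $u\in\mathcal W_R$, thus partition $\Omega$; let $\mathcal F_R$ be the $\sigma$-algebra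 that they generate. If $R\le R'$ then $\tau_R\le\tau_{R'}$, so $\mathcal F_R\subseteq\mathcal F_{R'}$. Moreover
\begin{equation}\label{eq:scale}
s_*/R\le|s_u|\le1/R\qquad(u\in\mathcal W_R).
\end{equation}
For the lower bound, a nonempty $u$ has a prefix $u'$ one letter shorter with $|s_{u'}|>1/R$, and the empty word occurs only for $R=1$.

\begin{proof}[Proof of Proposition~\ref{prop:lac}]
Let $G=\max_J|g'|$ and $g_0=\min_J|g'|$, which is positive by compactness. Let $\varpi(\delta)=\sup\{|g'(y)-g'(y')|:y,y'\in J,\ |y-y'|\le\delta\}$; it is nondecreasing and tends to $0$ as $\delta\to0$. Put $X_n=e(a_ng(\kappa))$. Fix an integer $q\ge1$ and let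
\[
R_n^-=|a_n|Q^{-q},\qquad R_n^+=|a_n|Q^q,\qquad\varepsilon_q=\sup\{|\hat\nu(\xi)|:|\xi|\ge g_0s_*Q^q\}.
\]
Since $|a_n|\to\infty$, there is $n_0$ with $R_n^-\ge1$ for all $n\ge n_0$, and we consider only such $n$.

\emph{The coarse scale.} Let $u\in\mathcal W_{R_n^-}$. By \eqref{eq:cond}, on $[u]$ we have $E[X_n\mid\mathcal F_{R_n^-}]=\int e\bigl(a_ng(f_u(y))\bigr)\,d\nu(y)$. To see $\hat\nu$ we linearize $g$ on the short interval $f_u(J)$. Fix $y_0\in J$, let $\gamma=g'(f_u(y_0))$, and let
\[
h(y)=g(f_u(y))-g(f_u(y_0))-\gamma s_u(y-y_0),\qquad y\in J.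
\]
Then $h(y_0)=0$ and $|h'(y)|=|s_u|\,|g'(f_u(y))-\gamma|\le|s_u|\,\varpi(|s_u||J|)$, so $|h|\le|s_u||J|\,\varpi(|s_u||J|)$ on $J$ by the mean value theorem. By \eqref{eq:scale}, $s_*Q^q\le|a_ns_u|\le Q^q$. Dropping $h$ from the phase changes the integral by at most $2\pi|a_n|\sup|h|\le2\pi Q^q|J|\,\varpi(|J|Q^q/|a_n|)$. What remains has modulus $|\hat\nu(-a_n\gamma s_u)|$, and $|a_n\gamma s_u|\ge g_0s_*Q^q$. Therefore
\begin{equation}\label{eq:coarse}
\bigl|E[X_n\mid\mathcal F_{R_n^-}]\bigr|\le\varepsilon_q+2\pi Q^q|J|\,\varpi\bigl(|J|Q^q/|a_n|\bigr),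
\end{equation}
and for fixed $q$ the last term tends to $0$ as $n\to\infty$.

\emph{The fine scale.} Let $u\in\mathcal W_{R_n^+}$. On $[u]$ the point $\kappa$ lies in $f_u(J)$, which has length at most $|J|/R_n^+$. Any two values of $X_n$ on $[u]$ therefore differ by at most $2\pi|a_n|G|J|/R_n^+=2\pi G|J|Q^{-q}$. The conditional expectation is an average of these values, so
\begin{equation}\label{eq:fine}
\bigl|X_n-E[X_n\mid\mathcal F_{R_n^+}]\bigr|\le2\pi G|J|Q^{-q}.
\end{equation}

\emph{Between the scales.} Let $Y_n=E[X_n\mid\mathcal F_{R_n^+}]-E[X_n\mid\mathcal F_{R_n^-}]$. Since $\mathcal F_{R_n^-}\subseteq\mathcal F_{R_n^+}$, the variable $Y_n$ is $\mathcal F_{R_n^+}$-measurable and $E[Y_n\mid\mathcal F_{R_n^-}]=0$; also $|Y_n|\le2$. Lacunarity separates the windows of scales: if $n-m\ge2q$, then $R_n^-\ge Q^{2q}|a_m|Q^{-q}=R_m^+$. In that case $Y_m$ is $\mathcal F_{R_n^-}$-measurable, and $E[Y_n\overline{Y_m}]=E\bigl[\overline{Y_m}\,E[Y_n\mid\mathcal F_{R_n^-}]\bigr]=0$. By Lemma~\ref{lem:slln} with $L=2q$, the averages of $(Y_n)_{n\ge n_0}$ tend to $0$ almost surely.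

Write $X_n=Y_n+E[X_n\mid\mathcal F_{R_n^-}]+\bigl(X_n-E[X_n\mid\mathcal F_{R_n^+}]\bigr)$. By \eqref{eq:coarse} and \eqref{eq:fine}, almost surely
\[
\limsup_N\Bigl|\frac1N\sum_{n\le N}X_n\Bigr|\le\varepsilon_q+2\pi G|J|Q^{-q}.
\]
Almost surely this holds for all $q$ at once. As $q\to\infty$ we have $g_0s_*Q^q\to\infty$, so $\varepsilon_q\to0$ because $\nu$ is Rajchman; this is the only use of that hypothesis and of $g_0>0$. The set of $x\in J$ at which the averages of $e(a_ng(x))$ tend to $0$ is Borel and its preimage under $\kappa$ has $P$-measure $1$, so it has $\nu$-measure $1$ by \eqref{eq:cond}.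
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lac}]
Let $\nu$ be Rajchman and $(a_n)$ lacunary. For each integer $h\ne0$ apply Proposition~\ref{prop:lac} to $(ha_n)$ with $g(x)=x$ and $Q=\inf_n|a_{n+1}/a_n|$. Outside a countable union of null sets, Weyl's criterion shows that $(a_nx)$ is u.d.

The converse holds for any finite measure. If $\nu$ is not Rajchman, then $|\hat\nu|\ge\delta>0$ along an unbounded sequence. Since $\hat\nu$ is bounded, a subsequence $(\xi_j)$ satisfies $|\xi_{j+1}|\ge2|\xi_j|>0$ and $\hat\nu(\xi_j)\to z\ne0$. If $(\xi_jx)$ were u.d.\ for $\nu$-almost every $x$, Weyl's criterion and dominated convergence would give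
\[
\frac1N\sum_{j\le N}\hat\nu(\xi_j)=\int\frac1N\sum_{j\le N}e(-\xi_jx)\,d\nu(x)\to0,
\]
whereas the left side tends to $z$.
\end{proof}

\section{From exponential sums to normality in a Pisot base}\label{sec:pisot}

Throughout this section $\alpha$ is a Pisot number and $T=T_\alpha$. For $y\in\mathbb R$ let $\mu_N^y=\frac1N\sum_{n=1}^N\delta_{T^ny}$, a probability measure on $[0,1]$. We prove the following.

\begin{proposition}\label{prop:crit}
Let $x\in\mathbb R$. If $\frac1N\sum_{n\le N}e(\lambda\alpha^nx)\to0$ for every $\lambda\in\mathbb Z[\alpha]\setminus\{0\}$, then $x$ is $\alpha$-normal.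
\end{proposition}

We do not compute the distribution of the orbit directly. We show only that $\limsup_N\mu_N^y(I)\le C|I|$ for all intervals $I$, with some constant $C$. Every limit of the empirical measures is then absolutely continuous and invariant, and uniqueness identifies it as $\mu_\alpha$.

\subsection{The golden ratio}

Let $\alpha=\varphi$ and $\psi=-1/\varphi$. The numbers $\varphi^j+\psi^j$ are integers, since they start with $2,1$ and each is the sum of the previous two. Let $y\in[0,1)$ have digits $c_i\in\{0,1\}$. Replacing $\varphi^{j}$ by $-\psi^j$ in \eqref{eq:digits} gives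
\[
\varphi^ny\equiv T^ny-\zeta_n\pmod1,\qquad\zeta_n=\sum_{i=1}^nc_i\psi^{n-i},\qquad|\zeta_n|\le\frac1{1-1/\varphi}=\varphi^2 .
\]
By itself this says nothing: $\zeta_n$ is bounded but not small, and one congruence cannot separate the two unknowns $T^ny$ and $\zeta_n$. Multiplying \eqref{eq:digits} by $\varphi$ before reducing gives a second congruence in the same unknowns, $\varphi^{n+1}y\equiv\varphi\,T^ny-\psi\zeta_n$. Together,
\[
\varphi^ny\,(1,\varphi)\equiv T^ny\,(1,\varphi)-\zeta_n\,(1,\psi)\pmod{\mathbb Z^2}.
\]
The two unknowns now move the point in independent directions. If $T^ny\in I$, then $\varphi^ny\,(1,\varphi)$ lies modulo $\mathbb Z^2$ in the parallelogram $S_I=\{t(1,\varphi)-\zeta(1,\psi):t\in I,\ |\zeta|\le\varphi^2\}$ shown in Figure~\ref{fig:golden}. Its area is $|I|\cdot2\varphi^2\cdot|\psi-\varphi|=2\sqrt5\,\varphi^2|I|$. If $\varphi^ny\,(1,\varphi)$ equidistributes on $\mathbb T^2$, the orbit visits $I$ with upper frequency at most $2\sqrt5\,\varphi^2|I|$. The constant is crude, and its value does not matter. The Weyl sums on $\mathbb T^2$ are the sums of $e\bigl((k_1+k_2\varphi)\varphi^ny\bigr)$,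 and this is why all of $\mathbb Z[\varphi]$ appears in the hypothesis.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!15] (-2.618,1.618) -- (2.618,-1.618) -- (3.618,0) -- (-1.618,3.236) -- cycle;
\fill[gray!65] (-2.118,2.427) -- (3.118,-0.809) -- (3.268,-0.566) -- (-1.968,2.670) -- cycle;
\foreach \x in {-3,...,4} \foreach \y in {-2,...,3} \fill (\x,\y) circle (1.1pt);
\draw[dashed] (0,0) rectangle (1,1);
\draw[->,thick] (0,0) -- (1,1.618) node[above right] {$(1,\varphi)$};
\draw[->,thick] (0,0) -- (1,-0.618) node[below left] {$(1,\psi)$};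
\node at (3.55,-0.75) {$S_I$};
\end{tikzpicture}
\caption{The golden ratio $\varphi$, with conjugate $\psi=-1/\varphi$. Modulo the lattice $\mathbb Z^2$ (dots), the point $\varphi^ny\,(1,\varphi)$ lies in the light parallelogram $\{t(1,\varphi)-\zeta(1,\psi):0\le t\le1,\ |\zeta|\le\varphi^2\}$, at coordinate $t=T_\varphi^ny$. When $T_\varphi^ny$ lies in an interval $I$, the point lies in the dark strip $S_I$, whose area is proportional to $|I|$.}
\label{fig:golden}
\end{figure}

\subsection{Lifting to the torus}

Let $d$ be the degree of $\alpha$ and $\alpha=\alpha_1,\alpha_2,\dots,\alpha_d$ its conjugates, which are distinct. Let $\theta=\max_{j\ge2}|\alpha_j|<1$, with $\theta=0$ if $d=1$. Put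
\[
V_j=(1,\alpha_j,\dots,\alpha_j^{d-1})\in\mathbb C^d,\qquad V=V_1\in\mathbb R^d,\qquad w_n=\sum_{j=2}^d\alpha_j^nV_j\quad(n\ge0).
\]
The minimal polynomial of $\alpha$ is monic with integer coefficients. Its companion matrix is an integer matrix with eigenvalues $\alpha_1,\dots,\alpha_d$, so each power sum $\sum_j\alpha_j^m$, being the trace of the $m$th power of that matrix, is an integer. The coordinates of $\alpha^nV+w_n=\sum_j\alpha_j^nV_j$ are such power sums. Hence, with $C_0=\sum_{j\ge2}|V_j|$,
\begin{equation}\label{eq:w}
\alpha^nV\equiv-w_n\pmod{\mathbb Z^d},\qquad|w_n|\le C_0\theta^n .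
\end{equation}
The congruence uses that $\alpha$ is an algebraic integer, and the decay uses the condition on the conjugates. The vector $w_n$ is a difference of real vectors, so it lies in the real subspace $W=\mathbb R^d\cap\operatorname{span}_{\mathbb C}(V_2,\dots,V_d)$. The vectors $V_1,\dots,V_d$ form a Vandermonde matrix with distinct nodes, so they are linearly independent over $\mathbb C$ and $V\notin W$. Hence there is $\eta\in\mathbb R^d$ orthogonal to $W$ with $\langle\eta,V\rangle=1$. For $d=1$ we have $V=\eta=1$, $W=\{0\}$ and $w_n=0$.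

Multiplying \eqref{eq:digits} by $V$ and using \eqref{eq:w}, we get for $y\in[0,1)$ and $n\ge1$
\begin{equation}\label{eq:lift}
\alpha^nyV\equiv(T^ny)V-z_n\pmod{\mathbb Z^d},\qquad z_n=\sum_{j=0}^{n-1}c_{n-j}(y)\,w_j\in W,
\end{equation}
and $|z_n|\le K:=\lfloor\alpha\rfloor C_0/(1-\theta)$. This bound, uniform in $n$ and $y$, is what the Pisot property provides; if some conjugate had modulus at least $1$, the series behind it would diverge.

\begin{lemma}\label{lem:equiv}
For $x\in\mathbb R$ the following are equivalent:
\begin{itemize}
\item[(i)] $(\lambda\alpha^nx)$ is u.d.\ for every $\lambda\in\mathbb Z[\alpha]\setminus\{0\}$;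
\item[(ii)] $\frac1N\sum_{n\le N}e(\lambda\alpha^nx)\to0$ for every $\lambda\in\mathbb Z[\alpha]\setminus\{0\}$;
\item[(iii)] $(\alpha^nxV)$ equidistributes on $\mathbb T^d$.
\end{itemize}
Moreover, $x$ has these properties if and only if $Tx$ does, and $x$ is $\alpha$-normal if and only if $Tx$ is.
\end{lemma}

\begin{proof}
The set $\mathbb Z[\alpha]\setminus\{0\}$ is closed under multiplication by nonzero integers, so (i) and (ii) are equivalent by Weyl's criterion. The map $k\mapsto\langle k,V\rangle=\sum_ik_i\alpha^{i-1}$ from $\mathbb Z^d$ to $\mathbb Z[\alpha]$ is injective since $\alpha$ has degree $d$, and surjective since its minimal polynomial is monic with integer coefficients. As $\langle k,\alpha^nxV\rangle=\langle k,V\rangle\alpha^nx$, condition (ii) is Weyl's criterion for (iii). Write $Tx=\alpha x-m$ with $m\in\mathbb Z$. By \eqref{eq:w}, $\alpha^n(Tx)V=\alpha^{n+1}xV-m\alpha^nV\equiv\alpha^{n+1}xV+mw_n$ and $mw_n\to0$, so (iii) holds for $x$ if and only if it holds for $Tx$. The orbits of $x$ and $Tx$ differ by a shift of the index, which gives the last claim.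
\end{proof}

\subsection{Identifying the limit}

\begin{proof}[Proof of Proposition~\ref{prop:crit}]
By Lemma~\ref{lem:equiv} it suffices to show that $y=Tx\in[0,1)$ is $\alpha$-normal, knowing that $(\alpha^nyV)$ equidistributes on $\mathbb T^d$. Write $\mu_N=\mu_N^y$.

\emph{An upper bound on frequencies.} For a closed interval $I\subseteq[0,1]$ let
\[
S_I=\{tV-z:\ t\in I,\ z\in W,\ |z|\le K\},
\]
a continuous image of a compact set. Each $v=tV-z\in S_I$ satisfies $\langle\eta,v\rangle=t\in I$ and $|v|\le\rho:=|V|+K$. So $S_I$ lies in the intersection of a slab of width $|I|/|\eta|$ with a ball of radius $\rho$, and $\operatorname{vol}(S_I)\le C|I|$ with $C=(2\rho)^{d-1}/|\eta|$. The image $\bar S_I$ of $S_I$ in $\mathbb T^d$ is closed. Its Haar measure is at most $\operatorname{vol}(S_I)$, as one sees by integrating $\mathbf 1_{S_I+\mathbb Z^d}(v)\le\sum_{k\in\mathbb Z^d}\mathbf 1_{S_I}(v+k)$ over $[0,1)^d$. By \eqref{eq:lift}, $T^ny\in I$ implies that $\alpha^nyV\bmod\mathbb Z^d$ lies in $\bar S_I$. The portmanteau theorem on $\mathbb T^d$ gives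
\begin{equation}\label{eq:freq}
\limsup_N\mu_N(I)\le\operatorname{Haar}(\bar S_I)\le C|I|.
\end{equation}

\emph{Limits are absolutely continuous.} Let $\mu$ be the weak$^*$ limit on $[0,1]$ of a subsequence $(\mu_{N_j})$. If $O$ is a relatively open interval in $[0,1]$, then $\mu(O)\le\liminf_j\mu_{N_j}(O)\le C|O|$ by \eqref{eq:freq} applied to $\overline O$. An open set is a countable disjoint union of such intervals, so $\mu(O)\le C\operatorname{Leb}(O)$ for all open $O$. Outer regularity of Lebesgue measure gives $\mu\le C\operatorname{Leb}$ on Borel sets.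

\emph{Limits are invariant.} Since $T$ is discontinuous, invariance is not automatic, and this is the second use of \eqref{eq:freq}. On $[0,1]$ the map $T$ is continuous except at the finitely many points $m/\alpha$, $m\in\mathbb Z$, and these are $\mu$-null. For $\phi\in C[0,1]$ the portmanteau theorem applies to $\phi\circ T$, and
\[
\int\phi\circ T\,d\mu=\lim_j\int\phi\circ T\,d\mu_{N_j}=\lim_j\int\phi\,d\mu_{N_j}=\int\phi\,d\mu ;
\]
the middle equality holds because the two averages differ by $|\phi(T^{N_j+1}y)-\phi(Ty)|/N_j\le2\|\phi\|_\infty/N_j$. So $\mu$ is an absolutely continuous $T$-invariant probability measure, carried by $[0,1)$, and $\mu=\mu_\alpha$ by uniqueness. Every limit point of $(\mu_N)$ equals $\mu_\alpha$, and compactness gives $\mu_N\to\mu_\alpha$.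
\end{proof}

\section{Normality of typical points, and the converse criterion}\label{sec:main}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:C1}]
Suppose first that $g'\ne0$ everywhere on $J$. For a Pisot number $\alpha$ and $\lambda\in\mathbb Z[\alpha]\setminus\{0\}$, Proposition~\ref{prop:lac} with $a_n=\lambda\alpha^n$ and $Q=\alpha$ gives $\frac1N\sum_{n\le N}e(\lambda\alpha^ng(x))\to0$ for $\nu$-almost every $x$. There are countably many pairs $(\alpha,\lambda)$, so for $\nu$-almost every $x$ this holds for all of them. Proposition~\ref{prop:crit} at the point $g(x)$ gives $g(x)\in\mathcal N$. The choice $g(x)=x$ proves Theorem~\ref{thm:main}.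

In general $g'$ may vanish on a null set, and we localize to small copies of $J$ that avoid it. Let $D=\{y\in J:g'(y)\ne0\}$, which is relatively open in $J$ with $\nu(D)=1$. If $\kappa(\omega)\in D$, then $f_{\omega|m}(J)\subseteq D$ for large $m$, because these intervals contain $\kappa(\omega)$ and shrink to it. So the set $\kappa^{-1}(D)$, of full $P$-measure, is covered by the countably many cylinders $[u]$ with $f_u(J)\subseteq D$. For such $u$ the function $g\circ f_u$ is $C^1$ on $J$ with derivative $s_u\,g'(f_u(y))\ne0$. By the first part, $g(f_u(y))\in\mathcal N$ for $\nu$-almost every $y$; by \eqref{eq:cond}, this says that $g(\kappa(\omega))\in\mathcal N$ for $P$-almost every $\omega\in[u]$. Taking the union over $u$ and using $\kappa P=\nu$, we get $g(x)\in\mathcal N$ for $\nu$-almost every $x$.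
\end{proof}

Some condition on $g'$ is needed: for $g\equiv0$ the orbit of $g(x)$ is the fixed point $0$.

For the converse of Proposition~\ref{prop:crit} we read \eqref{eq:lift} in the other direction. Up to a small error, $e(\lambda\alpha^ny)$ is a fixed function of a point on the $T$-orbit of $y$ slightly before time $n$. Its averages therefore have nearly the same limit for all normal points, and one normal point at which the limit is known determines it. Theorem~\ref{thm:main} supplies that point.

\begin{proof}[Proof of Theorem~\ref{thm:crit}]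
We use the notation of Section~\ref{sec:pisot}. The ``if'' part follows from Lemma~\ref{lem:equiv} and Proposition~\ref{prop:crit}. For ``only if'', Lemma~\ref{lem:equiv} lets us replace $x$ by $Tx$, and it suffices to prove (ii) for every $\alpha$-normal $y\in[0,1)$. Fix $\lambda=\langle k,V\rangle$ with $k\in\mathbb Z^d\setminus\{0\}$, and let $\rho_j=\langle k,w_j\rangle\in\mathbb R$, so that $\sum_j|\rho_j|<\infty$ by \eqref{eq:w}. Pairing \eqref{eq:lift} with $k$ gives
\[
\lambda\alpha^ny\equiv\lambda T^ny-\sum_{j=0}^{n-1}c_{n-j}(y)\rho_j\pmod1 .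
\]
For $M\ge0$ define on $[0,1)$
\[
F_M(z)=e\Bigl(\lambda T^{M+1}z-\sum_{j=0}^Mc_{M+1-j}(z)\rho_j\Bigr),\qquad\eta_M=2\pi\lfloor\alpha\rfloor\sum_{j>M}|\rho_j|,
\]
so that $\eta_M\to0$. Let $n>M$ and $z=T^{n-M-1}y$. Then $T^{M+1}z=T^ny$, and $c_{M+1-j}(z)=\lfloor\alpha T^{M-j}z\rfloor=\lfloor\alpha T^{n-j-1}y\rfloor=c_{n-j}(y)$ for $0\le j\le M$. Only the terms with $j>M$ are missing, so
\[
\bigl|e(\lambda\alpha^ny)-F_M(T^{n-M-1}y)\bigr|\le\eta_M\qquad(n>M).
\]
Let $A_N(y)=\frac1N\sum_{n\le N}e(\lambda\alpha^ny)$. The terms $n\le M$ and the shift of the index account for at most $2M+2$ terms of modulus $1$, hence $|A_N(y)-\int F_M\,d\mu_N^y|\le\eta_M+(2M+2)/N$. By induction on $i$, the interval $[0,1)$ splits into finitely many intervals on each of which $T^i$ is affine and $c_1,\dots,c_i$ are constant. So $F_M$, extended to the point $1$ by any value of modulus $1$, has finitely many discontinuities, and these are $\mu_\alpha$-null. The portmanteau theorem gives, with $I_M=\int F_M\,d\mu_\alpha$,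
\begin{equation}\label{eq:IM}
\limsup_N|A_N(y)-I_M|\le\eta_M\qquad\text{for every $\alpha$-normal }y\in[0,1).
\end{equation}
Lebesgue measure on $[0,1]$ is Rajchman and self-similar by Example~\ref{ex:basic}(a). By Theorem~\ref{thm:main} and Proposition~\ref{prop:lac} there is an $\alpha$-normal $y_0\in[0,1)$ with $A_N(y_0)\to0$, and \eqref{eq:IM} at $y_0$ gives $|I_M|\le\eta_M$. Then \eqref{eq:IM} gives $\limsup_N|A_N(y)|\le2\eta_M$ for every $\alpha$-normal $y\in[0,1)$ and every $M$, so $A_N(y)\to0$.
\end{proof}

For an integer $\alpha=b$ we have $\mathbb Z[\alpha]=\mathbb Z$, and Theorem~\ref{thm:crit} reduces to Weyl's criterion for $(b^nx)$.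

\section{Sharpness}\label{sec:sharp}

The Cantor measure shows that the Rajchman hypothesis is needed in base $3$. The same phenomenon occurs in every Pisot base: we allow only expansions whose nonzero digits are $1$ and sit at positions divisible by $k$, with $k$ so large that these are the true digit sequences for $T_\alpha$.

\begin{proposition}\label{prop:nonormal}
For every Pisot number $\alpha$ there is a self-similar IFS, with fixed points not all equal, whose attractor contains no $\alpha$-normal point.
\end{proposition}

\begin{proof}
Let $T=T_\alpha$ and choose $k\ge1$ with $\alpha^{k-1}(\alpha-1)>1$; then $\alpha^k>1+\alpha^{k-1}\ge2$. Let $f_i(x)=\alpha^{-k}(x+i)$ for $i=0,1$. The fixed points are $0$ and $1/(\alpha^k-1)$. Both maps are increasing, $f_0\le f_1$, and so both send $J=[0,1/(\alpha^k-1)]\subseteq[0,1)$ into itself. The attractor $E\subseteq J$ is covered by $2^m$ intervals of length $\alpha^{-km}|J|$ for every $m$, and $2^m\alpha^{-km}\to0$, so $E$ is Lebesgue-null.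

Let $x\in E$. For $0\le i\le k-1$ we have $0\le\alpha^ix\le\alpha^{k-1}/(\alpha^k-1)<1$ by the choice of $k$, so $T^ix=\alpha^ix$ by induction on $i$, and $T^kx=\alpha^kx\bmod1$. From $E=f_0(E)\cup f_1(E)$ we get $\alpha^kx\in E\cup(1+E)$, and $E\subseteq[0,1)$ gives $T^kx\in E$. Thus the orbit of $x$ stays in $F=\bigcup_{i<k}\alpha^iE$, which is compact and Lebesgue-null, so $\mu_\alpha(F)=0$. If $x$ were $\alpha$-normal, the portmanteau theorem would give $1=\limsup_N\mu_N^x(F)\le\mu_\alpha(F)=0$.
\end{proof}

\begin{remark}
For $\alpha=3$ and $k=1$ the set $E$ is the Cantor set scaled by $\frac12$. Every self-similar measure of the IFS above is carried by $E$, so by Theorem~\ref{thm:main} none of them is Rajchman. The proof of Proposition~\ref{prop:nonormal} uses only $\alpha>1$. Hence the conclusion of Theorem~\ref{thm:main} can hold in a real base $\beta>1$ only if the measures built in this way from $\beta$ all fail to be Rajchman.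
\end{remark}

The converse of Theorem~\ref{thm:main} fails. The Rajchman property is invariant under scaling $x\mapsto tx$, while normality is not, and a typical scaling moves the frequencies at which $\hat\nu$ is large away from those that Theorem~\ref{thm:crit} tests.

\begin{proposition}\label{prop:converse}
Let $\nu$ be the middle-third Cantor measure. For Lebesgue-almost every $t\ne0$, the push-forward $\nu_t$ of $\nu$ by $x\mapsto tx$ is self-similar and not Rajchman, yet pointwise $\alpha$-normal for every Pisot number $\alpha$.
\end{proposition}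

\begin{proof}
For $t\ne0$ the measure $\nu_t$ is self-similar for the conjugated maps $x/3$ and $(x+2t)/3$ with equal weights. Since $\hat\nu_t(\xi)=\hat\nu(t\xi)$, Example~\ref{ex:basic}(b) gives $\hat\nu_t(3^n/t)=\hat\nu(1)\ne0$ for all $n\ge1$, so $\nu_t$ is not Rajchman.

Let $B=\mathbb R\setminus\mathcal N$, a Borel set. Theorem~\ref{thm:main} applied to Lebesgue measure on each interval $[m,m+1]$, $m\in\mathbb Z$, shows that $B$ is Lebesgue-null, by Example~\ref{ex:basic}(a). The set $\{(t,x):tx\in B\}$ is Borel. For $x\ne0$ its section $\{t:tx\in B\}=x^{-1}B$ is Lebesgue-null, and $\nu(\{0\})=0$. By Fubini's theorem the set is null for $\operatorname{Leb}\times\nu$, so for almost every $t$ we have $tx\notin B$ for $\nu$-almost every $x$, that is, $\nu_t(\mathcal N)=1$.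
\end{proof}

\begin{thebibliography}{9}

\bibitem{Algom}
Amir Algom, \emph{Recent progress on pointwise normality of self-similar measures}, arXiv:2504.18192 (2025).

\end{thebibliography}
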